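# List coloring $r$-uniform hypergraphs on at most $r\chi+r-1$ vertices

## 1. Lists inside a palette of $k+1$ colors

**Definition (proper colorings).** For a hypergraph $H$, a vertex coloring is proper if every edge contains a pair of vertices with different colors. The least number of colors in a proper coloring is the chromatic number $\chi(H)$. The hypergraph is $r$-uniform if every edge consists of exactly $r$ vertices.

A color class of a proper coloring is therefore a set that contains no edge; call such a set independent. In an $r$-uniform hypergraph every set of at most $r-1$ vertices is independent, and this trivial fact is used all the time below.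

**Definition (list colorings).** A $k$-list assignment $L$ gives each vertex $v$ a set $L(v)$ of $k$ permissible colors. An $L$-coloring is a proper coloring in which each $v$ receives a color from $L(v)$. The hypergraph $H$ is $k$-choosable if it has an $L$-coloring for every $k$-list assignment $L$, and $\chi_l(H)$ is the least $k$ for which $H$ is $k$-choosable.

Taking all lists equal shows $\chi_l(H)\ge\chi(H)$. For instance, let $r=3$ and let $H$ consist of all triples on four vertices. Then $\chi(H)=2$ (two classes of size 2). Given lists of size 2, color the vertices one after another, never using a color more than twice. A vertex sees two colors with total capacity $4$, and at most $3$ units have been used before it, so this never gets stuck. So $\chi_l(H)=2$ as well.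

The question is when $\chi_l(H)=\chi(H)$ is forced by $H$ having few vertices. Here is a special case with a short proof: the lists have size $k$, but only $k+1$ colors occur in total.

**Proposition A.** Let $r\ge2$, $k\ge1$, let $H$ be $r$-uniform with $\chi(H)\le k$ and $|V(H)|\le rk+r-1$, and let every $L(v)$ be a $k$-subset of a fixed set $C$ with $|C|=k+1$. Then $H$ has an $L$-coloring.

**Proof.** Fix a proper coloring with classes $V_1,\dots,V_k$ (some may be empty). Assign distinct colors of $C$ to the $k$ classes, uniformly at random. Each vertex misses exactly one color of $C$; call it bad if that is the color of its class. This has probability $1/(k+1)$, so the expected number of bad vertices is at most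
$$\frac{rk+r-1}{k+1}=r-\frac1{k+1}<r .$$
Hence some assignment has at most $r-1$ bad vertices. Give every vertex that is not bad the color of its class, and give all bad vertices the one color not assigned to a class. A bad vertex misses only the color of its class, so it has the unused color in its list. The classes are subsets of the independent sets $V_i$, and one set of at most $r-1$ vertices. $\square$

The number $rk+r-1$ is exactly what makes the expectation smaller than $r$, and one more vertex can be fatal. Take $r=3$, $k=2$, parts $P_1,P_2$ with $6$ and $3$ vertices, and as edges all triples not inside a part. Give each of the lists $\{1,2\},\{1,3\},\{2,3\}$ to two vertices of $P_1$ and to one vertex of $P_2$. This is a hypergraph with $\chi=2$ on $9=rk+r$ vertices. A class with at least 3 vertices lies inside a part. It cannot lie in $P_2$, where each color is on only two lists, so it lies in $P_1$, and there it has at most 4 vertices. With no such class at most $6$ vertices are colored; with one, at most $4+2+2=8$. With two or more, at most one class,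 of at most two vertices, is left for the three vertices of $P_2$. So there is no $L$-coloring.

## 2. More than $k+1$ colors: the theorem and the obstacle

What changes when the palette has $m=k+q$ colors with $q\ge2$? Repeat the random assignment for $n=|V(H)|$ vertices. A vertex misses $q$ of the $m$ colors, so the expected number of bad vertices is $qn/m$. There are now $q$ unused colors, and they can absorb $(r-1)q$ bad vertices if each is used at most $r-1$ times. The count need not be the problem: for $r=3$, $k=3$, $q=2$, $n=11$ the expectation is $22/5<5$, so some assignment has at most $4=(r-1)q$ bad vertices.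

The argument stops at the next step. A bad vertex now misses $q-1\ge1$ colors besides the color of its class, and these may be among the unused ones. Counting bad vertices does not control which unused colors they miss.

**Example 1.** Let $r=3$, $k=2$, let $P_1,P_2$ be parts of size 4 and let the edges be the triples meeting both parts, so $n=8=rk+r-1$. Let the lists be $\{1,2\},\{1,2\},\{2,3\},\{2,3\}$ on $P_1$ and $\{2,4\},\{2,4\},\{2,4\},\{1,3\}$ on $P_2$; here $q=2$. Assign color $1$ to $P_1$ and $2$ to $P_2$. There are only three bad vertices, fewer than the capacity $4$ of the unused colors $3,4$. But color $3$ is the only unused color in each of their lists, and these three vertices form an edge. (Another choice works at once: color all of $P_1$ with $2$, three vertices of $P_2$ with $4$ and the last one with $3$.)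

So the choice of colors must control the bad vertices missing $X$ for every set $X$ of colors at the same time. The result is that this can be done.

**Theorem 1.** Let $r\ge2$ and let $H$ be $r$-uniform with $|V(H)|\le r\chi(H)+r-1$. Then $\chi_l(H)=\chi(H)$.

**Theorem 2 (stronger form).** Let $r\ge2$, $k\ge1$. If $H$ is $r$-uniform, $\chi(H)\le k$ and $|V(H)|\le rk+r-1$, then $H$ is $k$-choosable.

**Theorem 3 (sharpness).** The number $rk+r-1$ cannot be replaced by $rk+r$: there is an $r$-uniform $H$ with $\chi(H)=k$, $|V(H)|=rk+r$ and $\chi_l(H)>k$, (i) for every $r\ge3$ and every $k\ge2$ divisible by $r-1$; (ii) for $k=2$ and every $r\ge2$.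

The question whether Theorem 1 holds comes from Wei Wang and Jianguo Qian, "Chromatic-choosability of hypergraphs with high chromatic number", arXiv:1807.08273 (2018). For graphs, Ohba conjectured and Noel, Reed and Wu proved that $|V(G)|\le2\chi(G)+1$ implies $\chi_l(G)=\chi(G)$. Theorem 1 is Theorem 2 with $k=\chi(H)$, because $\chi_l\ge\chi$.

**The case $r=2$ of Theorem 2.** This follows from the Noel–Reed–Wu theorem. If $|V|\le k$, color greedily with distinct colors. Otherwise add edges one at a time until the graph is complete. Each edge raises $\chi$ by at most 1, and at the end $\chi=|V|>k$. So at some stage $\chi=k$, and there $|V|\le2\chi+1$. The theorem says that this supergraph is $k$-choosable, hence so is the original graph.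

**From now on $r\ge3$.** The proof for $r\ge3$ does not use the graph case.

## 3. Systems of parts and a free set

We will use Hall's theorem with capacities. Suppose every $v$ in a finite set $S$ has a set $A(v)$ of allowed colors. One can choose a color in $A(v)$ for each $v$, each color being used at most $b$ times, if and only if $|T|\le b\,|\bigcup_{v\in T}A(v)|$ for all $T\subseteq S$. (Replace each color by $b$ copies and apply the usual theorem.)

Only the color classes with at least $r$ vertices carry information about the edges; smaller sets are always independent. This suggests forgetting $H$.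

**Definition ($k$-system, valid coloring).** A $k$-system $(F;P_1,\dots,P_p)$, $0\le p\le k$, is a partition of a finite set $V$ with $|P_i|\ge r$ for all $i$ and $|F|\le(r-1)(k-p)$. A coloring of $V$ is valid if each color class has at most $r-1$ vertices or lies inside one part $P_i$.

For example, for $r=3$ a $3$-system may have a part of size 5, a part of size 4 and $|F|\le2$. A class of three vertices is allowed inside a part, but not inside $F$.

**C(k):** every $k$-system with $|V|\le rk+r-1$ has a valid $L$-coloring for every $L$ with all $|L(v)|\ge k$.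

**C(k) implies Theorem 2.** Take a proper coloring of $H$ with $k$ (possibly empty) classes. Let the $P_i$ be the classes of size at least $r$ and $F$ the union of the others; then $|F|\le(r-1)(k-p)$. A class of a valid coloring has fewer than $r$ vertices or lies in an independent set, so it contains no edge.

**Two free cases.** If $|V|\le(r-1)k$, then Hall's condition with capacity $r-1$ holds, since any nonempty set of vertices sees at least $k$ colors; so a valid $L$-coloring exists. And C(1) holds: if $p=0$, then $|V|\le r-1$ and every coloring is valid; if $p=1$, then $F=\emptyset$ and $V$ is one part.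

## 4. A minimal counterexample and its missing colors

**Step 4.1: normalization.** We fix a failing instance that is as tight as possible. Suppose C fails for some $k$, and let $k\ge2$ be minimal with C(k) false. Take a failing system with lists, and shrink the lists so that $|L(v)|=k$. Write $n=|V|$. By the first free case $n>(r-1)k$, so $p\ge1$ (for $p=0$ we have $n=|F|\le(r-1)k$). Adding vertices to $P_1$ with arbitrary $k$-lists keeps the instance failing, because a valid coloring restricts to a valid coloring. So we may assume $n=rk+r-1$.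

We may also assume $|F|=(r-1)(k-p)$. If $|F|$ is smaller, then some part has more than $r$ vertices, since otherwise $n<(r-1)(k-p)+rp\le rk$. Move a vertex of that part to $F$. Every coloring valid for the new system is valid for the old one, so the instance still fails. Repeat until equality holds.

Among all these normalized failing instances for this $k$, choose one for which $m=|C|$ is minimal, where $C=\bigcup_vL(v)$.

**Notation.** For $X\subseteq C$ let $N(X)=\{v:L(v)\cap X\ne\emptyset\}$ and $M(X)=V\setminus N(X)$, and put $N(c)=N(\{c\})$. A vertex misses the colors of $C\setminus L(v)$; so $M(X)$ is the set of vertices missing all of $X$, and $M(\emptyset)=V$. Let $\mu_P(c)$ be the number of vertices of $P$ missing $c$. In Example 1, $M(\{1,4\})$ consists of the two vertices with list $\{2,3\}$, while $\mu_{P_1}(1)=2$ and $\mu_{P_1}(2)=0$.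

**Step 4.2: every color is missed in every part.**

**(P1)** $\mu_{P_i}(c)\ge1$ for all $i$ and all $c\in C$.

Otherwise color all of $P_i$ with $c$. The rest is a system with $p-1$ parts and $|F|\le(r-1)((k-1)-(p-1))$, that is, a $(k-1)$-system. It has at most $rk+r-1-r=r(k-1)+r-1$ vertices, and its lists $L(v)\setminus\{c\}$ have size at least $k-1$. By C($k-1$) it has a valid coloring, and together we get a valid $L$-coloring, a contradiction.

**Step 4.3: every set of colors is seen by many vertices.**

**(P2)** $|N(X)|\ge(r-1)|X|+1$ for $\emptyset\ne X\subseteq C$.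

Otherwise choose a nonempty $X$ maximizing $(r-1)|X|-|N(X)|$; this maximum is at least $0$. We claim that $N(X)$ can be colored from $X$, each color being used at most $r-1$ times. For $T\subseteq N(X)$ let $X_T=X\cap\bigcup_{v\in T}L(v)$. If $X_T\ne X$, then no vertex of $T$ sees $X\setminus X_T$, so $|N(X\setminus X_T)|\le|N(X)|-|T|$. Maximality gives
$$(r-1)|X|-|N(X)|\ge(r-1)(|X|-|X_T|)-|N(X)|+|T|,$$
that is, $|T|\le(r-1)|X_T|$. If $X_T=X$, then $|T|\le|N(X)|\le(r-1)|X|=(r-1)|X_T|$. The claim follows by Hall.

If $N(X)=V$, this is a valid $L$-coloring, a contradiction. Otherwise some vertex has its whole list in $C\setminus X$, so $|C\setminus X|\ge k$. Replace the lists on $N(X)$ by $k$-subsets of $C\setminus X$. The new instance is normalized and uses fewer than $m$ colors, so by minimality of $m$ it has a valid coloring. On $V\setminus N(X)$, where the lists did not change, keep that coloring; its colors are in $C\setminus X$. On $N(X)$ use the coloring from $X$. Classes only shrink or have at most $r-1$ vertices, so this is a valid $L$-coloring, a contradiction.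

**Step 4.4: $q\ge2$.** Let $q=m-k$; every vertex misses exactly $q$ colors. If $q=0$, all lists equal $C$: color the $p$ parts with $p$ colors and split $F$ into $k-p$ groups of size $r-1$, one for each remaining color. This is valid, a contradiction. If $q=1$, we repeat Proposition A: split $F$ into $k-p$ groups of size $r-1$, so that together with the parts there are $k$ groups, and assign them distinct random colors of $C$. The expected number of vertices missing their group's color is $n/(k+1)=(rk+r-1)/(k+1)<r$. Some assignment has at most $r-1$ such vertices; give them the unused color. This is valid, a contradiction. So $q\ge2$.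

**Step 4.5: parameters.** Put $f=k-p$, so $|F|=(r-1)f$. Write $|P_i|=r+w_i$ with $w_i\ge0$. Call a part big if $w_i\ge1$. Let $s$ be the number of big parts and $z$ the number of parts of size exactly $r$. Finally let $\varepsilon=(r-1)q-k$ and $\delta=r-1-\varepsilon$. Then
$$\begin{gathered}\textstyle\sum w_i=f+r-1,\qquad k=f+z+s,\qquad 1\le s\le f+r-1,\\ m=rq-\varepsilon,\qquad n-(r-1)m=\delta\ge1,\qquad \varepsilon\le r-2.\end{gathered}\tag{1}$$
Indeed $n=(r-1)f+r(k-f)+\sum w_i=rk-f+\sum w_i$ gives the first formula, and this sum is positive, so $s\ge1$. Next $m=k+q=rq-\varepsilon$, and $n-(r-1)m=rk+r-1-(r-1)(k+q)=r-1-\varepsilon=\delta$. Since $N(C)=V$, (P2) with $X=C$ gives $\delta\ge1$. So $\delta$ is the number of vertices by which $V$ exceeds what $m$ colors can absorb at $r-1$ vertices each.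

A part has $\sum_c\mu_P(c)=|P|q$, and this is at least $m$ by (P1). If a part of size $r$ exists, then $rq\ge rq-\varepsilon$, so $\varepsilon\ge0$. If $\varepsilon<0$, then $z=0$ and $k=f+s\le2f+r-1$, while $k\ge(r-1)q+1$; so $2f\ge(r-1)(q-1)+1\ge2q-1$. Thus
$$\varepsilon<0\ \Rightarrow\ z=0,\ f\ge q.\tag{2}$$

**Step 4.6: three counts inside one part.** Let $P$ be a part and $t=|P|=r+w$. Then $\sum_c(\mu_P(c)-1)=tq-m=wq+\varepsilon$, with nonnegative terms.

**(P3)** If $X\ne\emptyset$ and $h=|P\cap M(X)|\ge1$, then $(h-1)|X|\le tq-m=wq+\varepsilon$.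

Each $c\in X$ has $\mu_P(c)\ge h$, so the terms with $c\in X$ alone contribute at least $(h-1)|X|$.

**(P4)** If $1\le|X|=y\le q$, then $y\,|P\cap N(X)|\ge k-(q-y)(t-1)=(r-1)y-\varepsilon-(q-y)w$.

There are $m-y=k+q-y$ colors outside $X$, and each is missed in $P$. A vertex of $M(X)$ misses $q-y$ of them, any other vertex at most $q$. With $N=|P\cap N(X)|$ this gives $(q-y)(t-N)+qN\ge k+q-y$, which is the inequality; the second form inserts $k=(r-1)q-\varepsilon$ and $t=r+w$.

**(P5)** At least $2m-tq=(r-w)q-2\varepsilon$ colors $c$ have $\mu_P(c)=1$.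

If $b$ colors have $\mu_P=1$, then $tq\ge b+2(m-b)$.

## 5. Hall's condition after dedicating colors to some parts

Here is the change of plan. We do not reserve a color for every group. We reserve colors only for some parts, color all remaining vertices by Hall's theorem with capacity $r-1$, and look at the sets that could violate Hall's condition. They are indexed by sets $X$ of at most $q$ colors.

**Lemma 4.** Let $I$ be a set of $d$ parts, $c_i$ ($P_i\in I$) distinct colors, $D=\{c_i\}$, $Q_i\subseteq P_i\cap N(c_i)$, and $V'=V\setminus\bigcup Q_i$. It is impossible that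
$$|V'\cap M(X)|\le(r-1)(m-d-|X|)\quad\text{for all }X\subseteq C\setminus D\text{ with }|X|\le q .$$

**Proof.** Suppose it holds. For $\emptyset\ne S\subseteq V'$ let $X$ be the set of colors of $C\setminus D$ that are in no list $L(v)$, $v\in S$. Then $S\subseteq M(X)$; a vertex of $S$ misses all of $X$, so $|X|\le q$. Hence $|S|\le(r-1)(m-d-|X|)=(r-1)\,|(C\setminus D)\cap\bigcup_{v\in S}L(v)|$. By Hall, $V'$ can be colored from $C\setminus D$, each color being used at most $r-1$ times. Color each $Q_i$ with $c_i$; this class lies inside $P_i$. We get a valid $L$-coloring, a contradiction. $\square$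

We use the lemma in two forms.

**(H1)** It is impossible that $|V'|\le(r-1)(m-d)$ and $|V'\cap N(X)|\ge(r-1)|X|$ for all $X\subseteq C\setminus D$ with $1\le|X|\le q$.

Subtract: $|V'\cap M(X)|=|V'|-|V'\cap N(X)|$.

**(H2)** Let $J_0$ be the union of $F$ and the parts not in $I$, and let
$$G_0(X)=(r-1)(m-d-|X|)-|M(X)\cap J_0|,\quad Q_i=P_i\cap N(c_i),\quad \Lambda_i=P_i\setminus N(c_i),\quad B=\bigcup\Lambda_i .$$
It is impossible that $G_0(X)\ge0$ whenever $|X|=q$, and $|M(X)\cap B|\le G_0(X)$ for all $X\subseteq C\setminus D$ with $|X|\le q-1$.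

Here $V'=J_0\cup B$, so the condition of Lemma 4 reads $|M(X)\cap B|\le G_0(X)$. If $|X|=q$ and $X\cap D=\emptyset$, then $M(X)\cap B=\emptyset$: a vertex $v\in\Lambda_i$ misses exactly $q$ colors, and one of them is $c_i\notin X$. So for $|X|=q$ only $G_0(X)\ge0$ is needed.

Think of $B$ as the leftover vertices and of $G_0(X)$ as the room available for leftover vertices missing $X$. The quantity $G_0$ depends on $I$, but not on the colors $c_i$.

**The standard choice.** Let $I$ be the set of all big parts, so $d=s$, $m-s=q+f+z$, and $J_0$ is $F$ together with the $z$ parts of size $r$. By (P3) with $w=0$, $|P\cap M(X)|\le1+\lfloor\varepsilon/y\rfloor$ if $|P|=r$ and $|X|=y\ge1$. Hence for $1\le y=|X|\le q$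
$$\begin{aligned}G_0(\emptyset)&=(r-1)(q+f+z)-(r-1)f-rz=(r-1)q-z,\\ G_0(X)&\ge(r-1)(q-y)+|F\cap N(X)|+z(r-2-\lfloor\varepsilon/y\rfloor)\ge(r-1)(q-y).\end{aligned}\tag{3}$$
For the second line, $F$ loses $|F\cap M(X)|=(r-1)f-|F\cap N(X)|$, and each part of size $r$ loses at most $1+\lfloor\varepsilon/y\rfloor$ out of its share $r-1$. Terms with factor $z$ are read as $0$ if $z=0$; if $z\ge1$, then $0\le\varepsilon\le r-2$, so they are nonnegative.

## 6. Random dedicated colors, weighted by their frequency in $F$

By (3) there is little room $G_0(X)$ when few vertices of $F$ see $X$. So we want few leftover vertices missing a set $X$ that is rare in $F$. This suggests dedicating a color with probability proportional to its frequency in $F$. The next lemma says what this gives; it will bound $f$.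

**Lemma 5.** If $f\ge1$, then $q((r-2)f-s)\le\varepsilon(1-z)$.

**Proof.** Suppose $q((r-2)f-s)>\varepsilon(1-z)$. Use the standard choice; let $\hat B$ be the union of the big parts, so $|\hat B|=rs+f+r-1$.

**Step 6.1: the total room.** By (1), $(r-1)q-z+1=k+\varepsilon-z+1=\varepsilon+f+s+1$. Writing $k=(r-1)q-\varepsilon$ we get
$$k(\varepsilon+f+s+1)-q|\hat B|=q[(r-1)\varepsilon+(r-2)f-s]-\varepsilon(\varepsilon+f+s+1),$$
and inserting $(r-1)q=k+\varepsilon=f+s+z+\varepsilon$ in the first $\varepsilon$-term, the right side equals $q[(r-2)f-s]+\varepsilon(z-1)>0$. So with $\lambda=|\hat B|/k$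
$$\lambda q<(r-1)q-z+1.\tag{4}$$

**Step 6.2: a random injection with prescribed marginals.** Let $a_c=|F\cap N(c)|/|F|\in[0,1]$. Each list has size $k$, so $\sum_ca_c=k$. Let $\rho_c=a_c/k$, and write $a(X),\rho(X)$ for sums over $X$; then $\rho(C)=1$. We want random distinct colors $c_i$ for the big parts such that each $c_i$ has distribution $\rho$. Note that $s\rho_c\le s/k\le1$. Partition $[0,s)$ into half-open intervals $I_c$ of lengths $s\rho_c$, take $U$ uniform in $[0,1)$, and consider the points $U,U+1,\dots,U+s-1$. Since $I_c$ has length at most $1$, it contains at most one of these points, and it contains one with probability $s\rho_c$. So the points select $s$ distinct colors; assign them to the $s$ big parts by an independent uniform random bijection. Then $\Pr(c_i=c)=s\rho_c\cdot\frac1s=\rho_c$.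

**Step 6.3: one outcome that is good for all $X$.** For $v\in\hat B$ let $\rho_v=\rho(C\setminus L(v))$. Then $v$ lies in the leftover set $B$ with probability $\rho_v$; in particular, in every outcome of positive probability $\rho_v>0$ for all $v\in B$. Let
$$\Psi=\sum_{v\in B}\frac1{\lambda k\rho_v}.$$
Its expectation is a sum over the $v\in\hat B$ with $\rho_v>0$ of $\rho_v/(\lambda k\rho_v)$, so $E\Psi\le|\hat B|/(\lambda k)=1$. Fix an outcome of positive probability with $\Psi\le1$.

Put $\varphi(X)=\lambda(q-|X|+a(X))$. If $v\in M(X)\cap B$, then $X\subseteq C\setminus L(v)$, a set of size $q$. Since all $a_c\le1$, $q-|X|\ge a((C\setminus L(v))\setminus X)$, and so $\varphi(X)\ge\lambda a(C\setminus L(v))=\lambda k\rho_v$. Therefore, for $|X|\le q$,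
$$|M(X)\cap B|\le\sum_{v\in M(X)\cap B}\frac{\varphi(X)}{\lambda k\rho_v}\le\varphi(X)\Psi\le\varphi(X).$$

**Step 6.4: comparing with the room.** By (3), $G_0(X)\ge0$ if $|X|=q$. Since $|M(X)\cap B|$ and $G_0(X)$ are integers, (H2) gives a contradiction once $\varphi(X)<G_0(X)+1$ for all $|X|\le q-1$. For $X=\emptyset$ this is (4).

Let $1\le y=|X|\le q-1$ and $a=a(X)\in[0,y]$. A vertex of $F\cap N(X)$ sees at most $y$ colors of $X$, so $y|F\cap N(X)|\ge\sum_{c\in X}|F\cap N(c)|=(r-1)fa$. By (3) it suffices that
$$\lambda(q-y+a)<(r-1)(q-y)+\frac{(r-1)fa}y+z(r-2-\lfloor\varepsilon/y\rfloor)+1 .$$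
Both sides are affine in $a$, so check $a=0$ and $a=y$. For $a=0$: by (4), $\lambda-(r-1)<1/q$, so $(\lambda-(r-1))(q-y)<1$. For $a=y$: the left side is $\lambda q$, and by (4) it suffices that $(r-1)q-z+1$ is at most the right side, that is,
$$(r-1)y\le(r-1)f+z(r-1-\lfloor\varepsilon/y\rfloor).\tag{5}$$

**Step 6.5: proof of (5).** It is clear if $y\le f$; in particular if $\varepsilon<0$, since then $f\ge q$ by (2). So let $\varepsilon\ge0$ and $1\le f<y\le q-1$. Then $y\ge2$, $f\le q-2$, and $z=k-f-s\ge k-2f-r+1=(r-1)(q-1)-\varepsilon-2f$.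

If $\varepsilon<y$, then $\lfloor\varepsilon/y\rfloor=0$, and (5) says $z\ge y-f$. Using $y\le q-1$, then $\varepsilon\le r-2$ and $f\le q-2$,
$$z-(y-f)\ge(r-2)(q-1)-\varepsilon-f\ge(r-2)(q-2)-(q-2)=(r-3)(q-2)\ge0 .$$

If $\varepsilon\ge y\ge2$, then $r\ge4$ (as $\varepsilon\le r-2$) and $q\ge3$ (as $y\le q-1$). Also $r-1-\lfloor\varepsilon/y\rfloor\ge r-1-\frac{r-2}2=\frac r2$, and
$$z\ge2(q-1)-2f+[(r-3)(q-1)-\varepsilon]\ge2(y-f),$$
because $(r-3)(q-1)\ge2(r-3)\ge r-2\ge\varepsilon$. So $z\cdot\frac r2\ge r(y-f)\ge(r-1)(y-f)$, which gives (5). $\square$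

## 7. Greedy choice guided by the least tight set

The averaging lemma leaves cases in which the total room is nearly used up. There we choose dedicated colors one at a time, always with $\mu_P(c)=1$, so that each part leaves only one vertex over. The point is to keep every set $X$ within its room.

**Setting.** Fix $I$ with $d=|I|$, such that $G_0(X)\ge0$ for all $|X|\le q$ and $2q-2\le m-d$. Process the parts of $I$ one by one, choosing distinct colors. After $j$ parts let $D$ be the set of chosen colors ($|D|=j$), let $B$ be the union of the $\Lambda_i$ so far, and let $G(X)=G_0(X)-|M(X)\cap B|$. The state is admissible if $G(X)\ge0$ for all $X\subseteq C\setminus D$ with $|X|\le q$. For $|X|=q$ this is automatic, as then $M(X)\cap B=\emptyset$ (see (H2)). The initial state is admissible. If the state after all parts of $I$ is admissible, (H2) gives a contradiction.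

A set $X\subseteq C\setminus D$ with $|X|\le q-1$ and $G(X)=0$ is called tight: no further leftover vertex may miss all of it. The danger is that there are many tight sets; the lemma says that one of them lies in all the others.

**Lemma 6.** Let the state after $j$ parts be admissible with $G(\emptyset)>0$, let $P$ be the next part, $t=|P|$, and let $\mathcal T$ be the family of tight sets.

(a) If $\mathcal T=\emptyset$ and $2m-tq>j$, some $c\notin D$ with $\mu_P(c)=1$ leads to an admissible state.

(b) If $\mathcal T\ne\emptyset$, it has a least member $Y\ne\emptyset$. Let $y=|Y|$, $h=|P\cap M(Y)|$, and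
$$A_0=2m-tq,\qquad A_1=2m-tq-q+y,\qquad A_h=2m-tq-hq+(2h-2)y\quad(h\ge2).$$
If $A_h>j$, some $c\notin D$ with $\mu_P(c)=1$ leads to an admissible state.

**Proof.** (a) By (P5) there is such a $c$ outside $D$. The set $B$ gains one vertex, and every relevant $G(X)$ with $|X|\le q-1$ was at least 1.

(b) **Step 7.1: tight sets are closed under intersection.** Put $J=J_0\cup B$, so that $G(X)=(r-1)(m-d-|X|)-|M(X)\cap J|$. Since $M(X)\cap M(X')=M(X\cup X')$ and $M(X)\cup M(X')\subseteq M(X\cap X')$, we have $G(X\cap X')+G(X\cup X')\le G(X)+G(X')$. Let $X,X'$ be tight; the right side is $0$. If $|X\cup X'|\le q$, then $G(X\cup X')\ge0$ by admissibility. Otherwise no vertex misses all of $X\cup X'$, so $G(X\cup X')=(r-1)(m-d-|X\cup X'|)\ge0$, because $|X\cup X'|\le2q-2\le m-d$. So $G(X\cap X')\le0$, and by admissibility it is $0$. Hence $\mathcal T$ is closed under intersection, and the intersection $Y$ of all tight sets is tight. As $G(\emptyset)>0$, $Y\ne\emptyset$.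

**Step 7.2: safe colors.** Let $c$ satisfy $\mu_P(c)=1$, and let $v_c\in P$ be the vertex missing it. Call $c$ safe if $c\in Y$ or $v_c\notin M(Y)$. Choosing a safe $c\notin D$ keeps admissibility. A tight $X$ contains $Y$. If $c\in Y$, then $c\in X$, and $X$ is no longer considered; if $v_c\notin M(Y)$, then $v_c\notin M(X)$ because $M(X)\subseteq M(Y)$, and $G(X)$ does not change. All other $X$ with $|X|\le q-1$ had $G(X)\ge1$ and lose at most 1.

**Step 7.3: counting safe colors.** If $h=0$, all colors with $\mu_P=1$ are safe, at least $2m-tq$ by (P5). If $h=1$ and $P\cap M(Y)=\{v\}$, the unsafe ones are outside $Y$ and missed by $v$; since $v$ misses $q$ colors including $Y$, there are at most $q-y$ of them. If $h\ge2$, the $h$ vertices of $P\cap M(Y)$ miss in total at most $h(q-y)$ colors outside $Y$. So at least $m-y-h(q-y)$ colors outside $Y$ are missed by none of them. Each of these colors is missed in $P$, by the other $t-h$ vertices, which miss at most $(t-h)q$ in total. As in (P5), at least $2(m-y-h(q-y))-(t-h)q=A_h$ of them have $\mu_P=1$, and these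 are safe. In each case there are at least $A_h>j=|D|$ safe colors, so one lies outside $D$. $\square$

## 8. The case $r=3$

Here $\varepsilon\le1$, $m=3q-\varepsilon$, $k=2q-\varepsilon$ and $\sum w_i=f+2$. The greedy procedure with the standard choice settles everything except two parity cases, which need one part left out of $I$.

**Step 8.1: the possible shapes.** Let $g=s-f$; by (1), $g\le2$. If $f\ge1$ and $s\le f-1$, Lemma 5 gives $q\le q(f-s)\le\varepsilon(1-z)\le1$ (for $\varepsilon<0$ we have $z=0$ and the bound is negative). This contradicts $q\ge2$. If $f=0$, then $g=s\ge1$. If $\varepsilon<0$, then $f\ge q\ge1$, $z=0$, and Lemma 5 gives $q(f-s)\le\varepsilon<0$, so $g\ge1$. From $k=f+z+s=2s-g+z$ we get the remaining parts of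
$$\begin{gathered}g\in\{0,1,2\};\qquad g\ge1\text{ if }\varepsilon<0;\qquad g=0\Rightarrow f=s\ge1;\\ 2s=2q-\varepsilon-z+g;\qquad\textstyle\sum_{\text{big}}(w_i-1)=2-g.\end{gathered}\tag{6}$$
If $\varepsilon=1$, parity gives $z\equiv g+1\pmod2$.

Use the standard choice. By (3), $G_0(\emptyset)=2q-z=\varepsilon+f+s$, and $G_0(X)\ge2(q-y)+z(1-\lfloor\varepsilon/y\rfloor)\ge2(q-y)$ for $1\le y=|X|\le q$. Also $G_0(\emptyset)\ge0$ (it is $2q$ if $\varepsilon<0$). Further $2(f+z)=2k-2s=2q-\varepsilon+z-g\ge2q-3$, so $f+z\ge q-1$ and $m-d=q+f+z\ge2q-2$. So the setting of Section 7 applies. Let $\beta=|B|$.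

**Step 8.2: parts with $w\ge2$ first.** By (6) there are four shapes. (S1) $g=2$: no such part. (S2) $g=1$: one part with $w=2$; choose $c$ with $\mu=1$, possible by (P5) if $q-2\varepsilon\ge1$. (S3) $g=0$ and one part with $w=3$, of size 6: as $6q<3m=9q-3\varepsilon$, there is a $c$ with $\mu\le2$. (S4) $g=0$ and two parts with $w=2$: choose distinct colors with $\mu=1$, possible if $q-2\varepsilon\ge2$.

Then $\beta\le2$ and the state is admissible. For $1\le y\le q-1$ there is room $2(q-y)\ge2$. For $X=\emptyset$: in (S2), $\beta=1$ and $G_0(\emptyset)\ge1$ (it is $2q$ if $\varepsilon<0$ and at least $f+s$ otherwise); in (S3) and (S4), $\varepsilon\ge0$ and $G_0(\emptyset)\ge f+s=2s\ge2$.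

**Step 8.3: exceptions in Step 8.2.** These are small, and we contradict (H2) directly.

(S2) with $q-2\varepsilon\le0$. Then $\varepsilon=1$, $q=2$, $k=3$, $m=5$. By (6), $2s=4-z$ with $z$ even and $s\ge1$, so $(z,s,f)=(2,1,0)$ or $(0,2,1)$.

In the case $(2,1,0)$ there is one big part, of size 5. Its $\mu$-values sum to $10$ over five colors; choose $c$ with $\mu\le2$. As $G_0(\emptyset)=2$ and $G_0(\{x\})\ge2$, (H2) is contradicted.

In the case $(0,2,1)$ the parts have sizes 5 and 4, $G_0(\emptyset)=4$, $G_0(\{x\})\ge2$. By (P5) the 4-part has at least $2m-8=2$ colors with $\mu=1$. If the 5-part has a color $c_1$ with $\mu=1$, choose $c_2\ne c_1$ with $\mu=1$ in the 4-part; then $|B|=2$, which fits. Otherwise all $\mu=2$ in the 5-part, as they sum to 10. Choose $c_2$ with $\mu=1$ in the 4-part, missed by $v$, and let $x$ be the other color missed by $v$. Choose $c_1\notin\{c_2,x\}$ such that not both vertices of the 5-part missing $c_1$ miss $x$. Only two vertices of the 5-part miss $x$, and each misses one further color, so at most one color different from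 $x$ is excluded by the last condition. At most three of the five colors are excluded in total, so the choice is possible. Then $|B|=3\le4$. No color outside $D$ is missed by all three vertices of $B$: because of $v$ it would have to be $x$. So at most $2$ vertices of $B$ miss any color outside $D$, and (H2) is contradicted.

(S4) with $q-2\varepsilon\le1$. As $\varepsilon\ge0$ and $q\ge2$, we have $\varepsilon=1$ and $q\le3$. Now $2s=2q-1-z\ge4$ with $z$ odd, so $q=3$, $z=1$, $s=f=2$, $m=8$. Choose $c_1$ with $\mu=1$ in the first 5-part (possible, $q-2\varepsilon=1$). In the second, the other seven colors have $\sum\mu\le15-1=14$, so there is $c_2\ne c_1$ with $\mu\le2$. Then $|B|\le3$, while $G_0(\emptyset)=5$, $G_0(X)\ge4$ for $y=1$ and $G_0(X)\ge2+1=3$ for $y=2$. So (H2) is contradicted.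

**Step 8.4: tools for the 4-parts.** The remaining parts of $I$ have size $t=4$, and $2m-4q=2q-2\varepsilon$. So in Lemma 6
$$A_0=2q-2\varepsilon,\quad A_1=q-2\varepsilon+y,\quad A_h=(2-h)q-2\varepsilon+(2h-2)y\ (h\ge2).$$
Here $\beta=j$ except in (S3), where $\beta\le j+1$. For $j\le s-1$, (6) gives
$$2j\le2q-2-\varepsilon-z+g.\tag{7}$$

*The hypothesis $G(\emptyset)>0$.* If $\varepsilon\ge0$, then $G(\emptyset)=\varepsilon+f+s-\beta>0$: in (S3), $\beta\le s$ and $f\ge1$; otherwise $\beta\le s-1$. If $\varepsilon<0$, then $z=0$, $g\ge1$, $k=2q-\varepsilon\ge5$ and $s=(k+g)/2\ge3$. At most one part has $w\ge2$, so a 4-part exists, and (P1) gives $4q\ge m=k+q$, so $k\le3q$. Hence $\beta=j\le s-1\le k/2<2q=G_0(\emptyset)$.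

*A lower bound for $y$.* Let $Y$ be the least tight set. Then $2(q-y)+z(1-\lfloor\varepsilon/y\rfloor)\le G_0(Y)=|M(Y)\cap B|\le\beta$. If $\varepsilon=1$ and $z\ge1$, then $y\ge2$. Otherwise $y=1$ and $2q-2\le\beta$. But outside (S3), (7) gives $2j\le2q-3-1+2=2q-2$, so $\beta=j\le q-1$; and in (S3), where $g=0$, $2j\le2q-4$, so $\beta\le j+1\le q-1$. Since $q\ge2$, this is impossible. So $z(1-\lfloor\varepsilon/y\rfloor)=z$ in all cases, and
$$2y\ge2q-\beta+z.\tag{8}$$
By (P3) with $w=1$, $h\ge3$ implies $2y\le(h-1)y\le q+\varepsilon$.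

We exclude for the moment the situations

- (E1) $\varepsilon=0$, $z=0$, $g=2$, $q$ even;
- (E2) $\varepsilon=1$, $z=0$, $g=1$, $q$ odd.

**Step 8.5: $h=0$, and the case of no tight set.** We need $A_0>j$. If $\varepsilon\le0$, (7) gives $j\le q-\varepsilon/2<2q-2\varepsilon$. If $\varepsilon=1$, (7) gives $2j\le2q-1$, so $j\le q-1<2q-2$. This also covers Lemma 6(a).

**Step 8.6: $h=1$.** We need $2A_1>2j$, and by (8) it suffices that $2j+\beta<4q-4\varepsilon$. If $\beta=j$: for $\varepsilon\le0$, $3j\le3q-\frac32\varepsilon<4q-4\varepsilon$; for $\varepsilon=1$, $3j\le3q-3<4q-4$. In (S3) we have $g=0$, $\varepsilon\ge0$. For $\varepsilon=0$, (7) gives $j\le q-1$ and $3j+1\le3q-2<4q$. For $\varepsilon=1$, $z$ is odd, so $z\ge1$, $j\le q-2$ and $3j+1\le3q-5<4q-4$.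

**Step 8.7: $h=2$.** We need $A_2=2y-2\varepsilon>j$. Let first $\beta=j$. By (8) it suffices that $2j<2q+z-2\varepsilon$, and by (7) that $g-2+\varepsilon<2z$. This holds if $\varepsilon<0$. If $\varepsilon=0$, it fails only for $g=2$, $z=0$. If $\varepsilon=1$, it fails only for $g=1$, $z=0$ (for $g=2$, $z$ is odd, hence at least 1).

In the first failing case $q$ is odd, as (E1) is excluded, and $j\le q$ by (7). For $j<q$, $2y\ge2q-j>j$. For $j=q$, $2y\ge q$ and $q$ odd give $2y\ge q+1>j$. In the second failing case $q$ is even, as (E2) is excluded, and $j\le q-1$. For $j\le q-2$, $2y-2\ge2q-2-j>j$. For $j=q-1$, $2y\ge q+1$ and $q$ even give $2y\ge q+2$, so $2y-2\ge q>j$.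

In (S3), $g=0$ and $\beta\le j+1$; it suffices that $2j<2q-1+z-2\varepsilon$, and by (7) that $\varepsilon-1<2z$. This is true ($z$ is odd if $\varepsilon=1$).

**Step 8.8: $h\ge3$.** Then $2q-\beta+z\le2y\le q+\varepsilon$, so $\beta\ge q-\varepsilon+z$. We go through the possibilities.

If $\varepsilon<0$: $\beta=j\le q-\varepsilon/2<q-\varepsilon$, impossible.

If $\varepsilon=0$ and $\beta=j$: from $j\ge q+z$ and (7), $g\ge2+3z$, so $g=2$, $z=0$. There $q$ is odd and $j\le q$, so $j=q$ and $q\le2y\le q$, impossible for odd $q$.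

If $\varepsilon=0$ in (S3): $q+z\le\beta\le j+1\le q-z/2$, so $z=0$, $j=q-1$, $\beta=q$, $2y=q$. As $3y>q$, (P3) gives $h=3$, and $A_3=-q+4y=q>j$.

If $\varepsilon=1$ and $\beta=j$: from $j\ge q-1+z$ and (7), $g\ge1+3z$, so $z=0$, and by parity $g=1$. There $q$ is even and $j\le q-1$, so $j=q-1$ and $q+1\le2y\le q+1$, impossible by parity.

If $\varepsilon=1$ in (S3): $z\ge1$, and $\beta\le q-1<q-1+z$, impossible.

So outside (E1) and (E2) every step of the greedy procedure is possible, and we reach a contradiction.

**Step 8.9: (E1).** Here $\varepsilon=z=0$, $g=2$ and $q$ is even, so $k=2q$, $m=3q$, $s=q+1$, $f=q-1$, and all parts have size 4. In Step 8.7 the choice could get stuck at the last part, for $j=q$ and $2y=q$. The remedy is to leave one part $P^*$ out of $I$: $d=q$. Put $h^*=|P^*\cap M(X)|$. Then $G_0(\emptyset)=4q-(2q-2)-4=2q-2$, and for $1\le y\le q$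
$$G_0(X)\ge2(2q-y)-(2q-2)-h^*=2(q-y)+2-h^*,\qquad(h^*-1)y\le q\ \text{ if }h^*\ge1 .$$
So $G_0\ge0$: for $y\le q-1$ since $h^*\le4$, for $y=q$ since then $h^*\le2$. Also $2q-2\le m-d=2q$. Use Lemma 6 for $j=0,\dots,q-1$ with $\beta=j$; $G(\emptyset)=2q-2-j>0$, and $A_0=2q>j$, which also covers Lemma 6(a). Let $Y$ be the least tight set and now $h^*=|P^*\cap M(Y)|$; then $2(q-y)+2-h^*\le j\le q-1$.

If $h^*\le2$: $2y\ge2q-j\ge q+1$. Then $h\le2$, as $h\ge3$ would give $2y\le q$. Now $A_1=q+y>j$ and $A_2=2y\ge2q-j>j$.

If $h^*=3$: $2y\le q$ and $2y\ge2q-1-j\ge q$, so $2y=q$. Then $h\le3$ as $3y>q$, and $A_1=q+y$, $A_2=2y=q$, $A_3=-q+4y=q$ all exceed $j\le q-1$.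

If $h^*=4$: $3y\le q$ and $2y\ge2q-2-j\ge q-1$. So $3(q-1)\le6y\le2q$, $q\le3$, so $q=2$ and $y\le2/3$, impossible.

All steps are possible: contradiction.

**Step 8.10: (E2).** Here $\varepsilon=1$, $z=0$, $g=1$ and $q\ge3$ is odd, so $k=2q-1$, $m=3q-1$, $s=q$, $f=q-1$; there are one 5-part and $q-1$ parts of size 4. Leave one 4-part $P^*$ out of $I$: $d=q-1$ and $2q-2\le m-d=2q$. As before $G_0(\emptyset)=2q-2$ and $G_0(X)\ge2(q-y)+2-h^*$, where now $(h^*-1)y\le4q-m=q+1$ if $h^*\ge1$. For $y=q$ this gives $h^*\le2$, so $G_0(X)\ge0$. For $1\le y\le q-1$ we have $G_0(X)\ge1$: the bound is $\le0$ only if $y=q-1$ and $h^*=4$, but then $3(q-1)\le q+1$, so $q\le2$.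

First process the 5-part: $2m-5q=q-2\ge1$, so there is $c$ with $\mu=1$. One leftover vertex is created, and all $G_0(X)$ with $|X|\le q-1$ were at least 1; so the new state is admissible. Then process the 4-parts, with $\beta=j$ and $1\le j\le q-2$. We have $G(\emptyset)=2q-2-j>0$, $A_0=2q-2>j$ (covering Lemma 6(a)), $A_1=q-2+y$, $A_2=2y-2$, $A_3=-q-2+4y$, and $h\ge3$ implies $2y\le(h-1)y\le q+1$. For the least tight set, $2(q-y)+2-h^*\le j$ with $h^*=|P^*\cap M(Y)|$.

If $h^*\le2$: $2y\ge2q-j\ge q+2$, so $h\le2$, $A_2\ge2q-2-j>j$, $A_1>q-2\ge j$.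

If $h^*=3$: $2y\le q+1$ and $2y\ge2q-1-j\ge q+1$, so $2y=q+1$. Then $h\le3$, as $3y>q+1$, and $A_1>q-2$, $A_2=q-1$, $A_3=q$ exceed $j\le q-2$.

If $h^*=4$: $3y\le q+1$ and $2y\ge2q-2-j\ge q$, so $2y\ge q+1$ ($q$ odd) and $3y>q+1$, impossible.

All steps are possible: contradiction. So $r=3$ is settled.

## 9. The case $r\ge4$: signs and bounds on $f$

**Step 9.1: $\varepsilon<0$ is impossible.** Suppose $\varepsilon<0$. Then $z=0$ and $f\ge q\ge2$ by (2), and Lemma 5 gives $q((r-2)f-s)\le\varepsilon<0$. So $(r-2)f<s\le f+r-1$, hence $(r-3)f<r-1$. With $f\ge2$ this forces $r=4$ and $f=2$, then $4<s\le5$ gives $s=5$, and $q\le f$ gives $q=2$. So $k=7$, $m=9$, $\sum w_i=5$, all five parts have size 5, and $|F|=6$. Use Lemma 6 with $I$ = all parts, $d=5$. By (3), $G_0(\emptyset)=6$, $G_0(X)\ge3$ if $y=1$ and $\ge0$ if $y=2$; $2q-2=2\le4=m-d$; $2m-5q=8$. In the first three steps choose any unused $c$ with $\mu=1$; then $\beta\le3$ and the state is admissible. For $j=3,4$: $G(\emptyset)=6-j>0$, a tight set has $y=1$, and $A_0=8$, $A_1=7$, $A_h=8-2h+2h-2=6$ for $h\ge2$,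 all greater than $j$. Contradiction.

**From now on $\varepsilon\ge0$**, so $1\le\delta\le r-1$. Put $K=(r-1)(q-1)$; then $k=(r-1)q-\varepsilon=K+\delta$.

**Step 9.2: $f$ is small.** By Lemma 5, $f=0$ or
$$z\ge1:\ s\ge(r-2)f+\frac{\varepsilon(z-1)}q;\qquad z=0:\ s\ge(r-2)f-\frac\varepsilon q.\tag{9}$$
Combine this with $s\le f+r-1$.

Let $r\ge5$; then $f\le2$. For $z\ge1$, $(r-3)f\le r-1<3(r-3)$. For $z=0$, $(r-3)f\le r-1+\frac{r-2}2=\frac{3r-4}2<3(r-3)$, using $\varepsilon\le r-2$ and $q\ge2$.

Let $r=4$; then $f\le3$. For $z\ge1$, (9) gives $f\le3$. For $z=0$, $f\le3+\varepsilon/q\le4$, and $f=4$ would need $\varepsilon=q=2$ and $s=7$; but then $k=3q-\varepsilon=4$, while $k\ge f+s=11$.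

## 10. Dedicating just enough parts

Now we dedicate as few parts as possible and apply (H1). By (1), $n=(r-1)m+\delta$, so a color dedicated to $P_i$ must cover more than its share $r-1$, and the total gain must be at least $\delta$.

Order the big parts so that $w_1\ge w_2\ge\cdots$, and let $d$ be minimal with $w_1+\dots+w_d\ge\delta$. It exists since $\sum w_i=f+r-1\ge\delta$. By minimality $d-1\le w_1+\dots+w_{d-1}\le\delta-1$, so $d\le\delta$; and $d=1$ if $w_1\ge\delta$.

**Lemma 7.** There are distinct $c_1,\dots,c_d$ with $\sum_{i\le d}(|P_i\cap N(c_i)|-(r-1))\ge\delta$. Moreover, a big part $P$ with $w=\delta+x$, $x\ge0$, has a color $c$ with $\mu_P(c)\le x+1$.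

**Proof.** Second claim: otherwise $m(x+2)\le(r+w)q$. But, using $r-\delta=1+\varepsilon$ and $q\ge2$,
$$m(x+2)-(r+\delta+x)q=q[(r-1)x+1+\varepsilon]-\varepsilon(x+2)\ge x(2r-2-\varepsilon)+2>0 .$$

First claim: the $i$-th term is $1+w_i-\mu_{P_i}(c_i)$. If $w_1\ge\delta$, then $d=1$, and the second claim with $x=w_1-\delta$ gives a term at least $1+w_1-(x+1)=\delta$. If all $w_i\le\delta-1$, choose successively colors with $\mu_{P_i}(c_i)=1$. By (P5) there are at least $(r-w_i)q-2\varepsilon=(\delta+1+\varepsilon-w_i)q-2\varepsilon\ge2(\delta+1-w_i)$ candidates, which is at least $4$ for $i=1$. For $2\le i\le d$, $(i-1)w_i\le w_1+\dots+w_{i-1}\le\delta-1$, so $2(\delta+1-w_i)\ge2((i-2)w_i+2)\ge2i>i-1$; a candidate different from the earlier colors exists. The sum is then $\sum_{i\le d}w_i\ge\delta$. $\square$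

With $Q_i=P_i\cap N(c_i)$, Lemma 7 gives $|V'|\le n-(r-1)d-\delta=(r-1)(m-d)$, the first condition of (H1). For the second, let $u=p-d\ge k-f-\delta=K-f$ be the number of undedicated parts, and let $\omega\le f+r-1-\delta=f+\varepsilon$ be the sum of their $w_i$. By (P4), for $|X|=y$ the undedicated parts contain at least $[u((r-1)y-\varepsilon)-(q-y)\omega]/y$ vertices of $N(X)$. So by (H1) it is impossible that
$$\Phi(y)=u((r-1)y-\varepsilon)-(q-y)\omega-(r-1)y^2\ge0\quad\text{for all integers }1\le y\le q .$$
As $\Phi$ is concave in $y$, it is impossible that $\Phi(1)\ge0$ and $\Phi(q)\ge0$. Inserting the bounds for $u$ and $\omega$ (the coefficient $(r-1)y-\varepsilon$ is positive; it is $\delta$ for $y=1$ and $k=K+\delta$ for $y=q$) gives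
$$\Phi(1)\ge(q-1)\,[r(\delta-1)+1-f]-f\delta-(r-1),\qquad\Phi(q)\ge(K-f)(K+\delta)-(r-1)q^2.\tag{10}$$

## 11. The case $r\ge4$, $\delta\ge2$

For most parameters (10) is enough. Three families remain, called (X1), (X2), (X3), and are treated at the end.

**Step 11.1: $r\ge5$, $q\ge3$.** Here $f\le2$. In (10) the bracket is positive, so
$$\Phi(1)\ge2[r(\delta-1)-1]-2\delta-r+1=(2r-2)\delta-3r-1\ge r-5\ge0 .$$
Also, using $(K-f)(K+\delta)\ge(K-2)(K+2)$ and $r-1\ge4$,
$$\Phi(q)\ge K^2-4-(r-1)q^2\ge(r-1)[4(q-1)^2-q^2]-4=(r-1)(3q-2)(q-2)-4>0 .$$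
Contradiction.

**Step 11.2: $r\ge5$, $q=2$.** Now $K=r-1$, and (10) reads $\Phi(1)\ge r(\delta-2)+2-f(1+\delta)$, $\Phi(2)\ge(r-1-f)(r-1+\delta)-4(r-1)$.

For $f=0$: $\Phi(1)\ge2$ and $\Phi(2)\ge(r-1)(r-5+\delta)\ge0$. For $f=1$, $\delta\ge3$: $\Phi(1)\ge r(\delta-2)-(\delta-1)\ge4\delta-9>0$ and $\Phi(2)\ge(r-2)(r+2)-4(r-1)=r(r-4)\ge0$.

For $f=2$: if $z\ge1$, (9) gives $s\ge2(r-2)$, but $k=r-1+\delta\le2r-2$ and $s=k-2-z\le2r-5$, impossible. If $z=0$, then $s=k-2=2r-4-\varepsilon$, and (9) gives $\varepsilon\le\varepsilon/2$, so $\varepsilon=0$, $\delta=r-1$ and $s=2r-4\le f+r-1=r+1$, so $r=5$. Then $\delta=4$, $\Phi(1)\ge10+2-10=2$ and $\Phi(2)\ge2\cdot8-16=0$.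

All of these are contradictions, so only $q=2$, $f=1$, $\delta=2$ remains (X1).

**Step 11.3: $r=4$, $\delta=3$.** Here $f\le3$, $\varepsilon=0$, $k=3q$, and (10) reads $\Phi(1)\ge(q-1)(9-f)-3f-3$, $\Phi(q)\ge3q(2q-3-f)$. If $q\ge3$, these are at least $15-5f\ge0$ and at least $3q(3-f)\ge0$. If $q=2$ and $f\le1$, they are at least $6-4f>0$ and $6(1-f)\ge0$. Contradiction in both cases. If $q=2$ and $f\ge2$, then $k=6$; (9) gives $s\ge2f$, and $s\le6-f$, so $f=2$, $s=4$, $z=0$ (X2).

**Step 11.4: $r=4$, $\delta=2$.** Here $\varepsilon=1$, $k=3q-1$, $\Phi(1)\ge(q-1)(5-f)-2f-3$, and $\Phi(q)\ge(3q-3-f)(3q-1)-3q^2$. The second bound equals $6q^2-12q+3$, $6q^2-15q+4$, $6q^2-18q+5$ for $f=0,1,2$, and the first equals $5(q-1)-3$, $4(q-1)-5$, $3(q-1)-7$. Both are nonnegative if $f=0$ (at $q=2$ they are $2$ and $3$), if $f=1$ and $q\ge3$ (at $q=3$: $3$ and $13$), and if $f=2$ and $q\ge4$ (at $q=4$: $2$ and $29$); they grow with $q$ in these ranges. This leaves the following.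

If $f=3$: (9) and $s\le f+3=6$ give $s=6$ and $z\le1$, so $3q-1=k\in\{9,10\}$, impossible. If $f=2$, $q=2$: $k=5$, so $s\le3$, but (9) needs $s\ge4$, impossible. If $f=2$, $q=3$: $k=8$, $s+z=6$, $s\le5$, so $z\ge1$, and (9) gives $s\ge4+(z-1)/3$; $s=4$ would mean $z=2$, which violates this. So $s=5$, $z=1$ (X3). If $f=1$, $q=2$: this is (X1).

**Step 11.5: (X3).** Here $r=4$, $q=3$, $\varepsilon=1$, $m=11$, $f=2$, $z=1$, and there are five 5-parts since $\sum w_i=5$. Use the standard choice. Each 5-part has at least $2m-15=7$ colors with $\mu=1$; choose distinct ones, so $|B|=5$. By (3), $G_0(\emptyset)=8$, $G_0(X)\ge6+1$ for $y=1$, $\ge3+2$ for $y=2$, $\ge0$ for $y=3$. (H2) gives a contradiction.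

**Step 11.6: (X2).** Here $r=4$, $q=2$, $\varepsilon=0$, $k=6$, $m=8$, $f=2$, $z=0$. Since $\sum w_i=5$ over four big parts, the sizes are $6,5,5,5$. Use Lemma 6 with $I$ = all parts, $d=4$: $G_0(\emptyset)=6$, $G_0(X)\ge3$ for $y=1$, $\ge0$ for $y=2$, and $2q-2=2\le4=m-d$. Process the 6-part ($2m-12=4$ colors with $\mu=1$) and two 5-parts ($2m-10=6$ such colors) with distinct colors having $\mu=1$; then $\beta\le3$ and the state is admissible. For the last part $j=3$, $G(\emptyset)=3$, and with $y=1$: $A_0=6$, $A_1=5$, $A_h=6-2h+2h-2=4$ ($h\ge2$), all greater than $3$. Contradiction.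

**Step 11.7: (X1).** Here $r\ge4$, $q=2$, $f=1$, $\delta=2$, so $\varepsilon=r-3$, $k=r+1$, $p=r$, $m=r+3$, $\sum w_i=r$.

If $w_1\ge2$, then $d=1$, $u=r-1$, $\omega\le r-2$, so $\Phi(1)\ge2(r-1)-(r-2)-(r-1)=1$ and $\Phi(2)=(r-1)(r+1)-4(r-1)\ge0$, a contradiction. Otherwise all $r$ parts have size $r+1$, and in each of them at least $2m-2(r+1)=4$ colors have $\mu=1$. For such a color $c$, its partner is the other color missed by the vertex missing $c$.

We claim that not all colors with $\mu=1$ of a part have the same partner $x$. Suppose they do, and let $b\ge4$ be their number. Two of them missed by the same vertex would be each other's partners, which is impossible with a common partner. So they are missed by $b$ different vertices, all missing $x$, and $\mu(x)\ge b\ge4$; in particular $x$ is not one of these colors. The remaining $m-b-1=r+2-b$ colors have $\mu\ge2$, so $2(r+1)=\sum\mu\ge b+b+2(r+2-b)=2r+4$, a contradiction.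

Next we choose distinct $c_1,c_2$ with $\mu_{P_1}(c_1)=\mu_{P_2}(c_2)=1$ and different partners. Take any $c_1$, with partner $x_1$. If some $\mu=1$ color of $P_2$ other than $c_1$ has a partner $\ne x_1$, take it as $c_2$. Otherwise all these colors, at least 3, have partner $x_1$. By the claim $P_1$ has a $\mu=1$ color $c_1'$ with partner $\ne x_1$; replace $c_1$ by $c_1'$, and choose $c_2\ne c_1'$ among those at least 3 colors.

Dedicate $P_1,P_2$ with $Q_i=P_i\cap N(c_i)$, $|Q_i|=r$. Then $|V'|=n-2r=(r-1)m+2-2r=(r-1)(m-2)$. For $x\notin D$: by (P4) with $y=1$ each of the $r-2$ other parts has at least $(r-1)-(r-3)-1=1$ vertex of $N(x)$. A leftover vertex of $P_i$ ($i=1,2$) misses only $c_i$ and its partner, and the partners differ, so at least one of the two leftover vertices does not miss $x$. So $|V'\cap N(x)|\ge r-1$. For $|X|=2$: by (P4) each other part has at least $\lceil(r+1)/2\rceil$ vertices of $N(X)$, so $|V'\cap N(X)|\ge(r-2)\lceil(r+1)/2\rceil\ge2(r-1)$; for $r=4$ this is $6=6$, and for $r\ge5$ it follows from $r^2-5r+2\ge0$. (H1) gives a contradiction.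

## 12. The case $r\ge4$, $\delta=1$

Here $\varepsilon=r-2$, $k=K+1$ and $n=(r-1)m+1$. For $\delta=1$ the bound (10) at $y=1$ reads $(q-1)(1-f)-f-(r-1)$, which can be negative. So single colors may obstruct (H1). We show that for each big part some single color does, that it is the same color for all big parts, and that this color is then seen too often.

**Step 12.1: bounds on $f$.** Let $q=2$, so $k=r$. Then $f\in\{0,1\}$. Indeed for $f\ge2$, (9) gives: if $z=0$, $r-f=s\ge(r-2)(f-\frac12)\ge\frac32(r-2)$, impossible as $r-f\le r-2$; if $z\ge1$, $r-f-1\ge s\ge(r-2)f\ge2(r-2)$, impossible. For $f=1$ we have $s\ge r-2$: by (9) if $z\ge1$, and since $s=k-f=r-1$ if $z=0$. If $q=3$, $r=4$, then $k=7$ and $f\le2$: $f=3$ would need, by (9), $s\ge6>k-f$. In summary, $f\le2$ for $r\ge5$; for $r=4$, $f\le1,2,3$ according as $q=2$, $q=3$, $q\ge4$.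

The case $r=4$, $q=2$, $f=1$ is treated in Step 12.6 and is excluded until then.

**Step 12.2: dedicating one big part.** For each big $P_i$, Lemma 7 (second claim, with $\delta=1$ and $x=w_i-1$) gives a color $c_i$ with $\mu_{P_i}(c_i)\le w_i$; so there is $Q_i\subseteq P_i\cap N(c_i)$ with $|Q_i|=r$. Dedicating only $P_i$ we have $|V\setminus Q_i|=n-r=(r-1)(m-1)$. So by (H1) there is $X_i\subseteq C\setminus\{c_i\}$, $1\le|X_i|\le q$, with $|N(X_i)\setminus Q_i|<(r-1)|X_i|$.

**Step 12.3: $|X_i|=1$.** We show that a set of size $y\ge2$ cannot violate (H1). The undedicated parts satisfy $u=p-1=K-f$ and $\omega\le f+r-2$.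

If $q=2$, $|X|=2$: by (P4) each undedicated part has at least $\lceil r/2\rceil$ vertices in $N(X)$. So $|N(X)\setminus Q_i|\ge(r-f-1)\lceil r/2\rceil\ge2(r-1)$: for $f=0$ this is clear; for $f=1$ and $r=5$ it is $9\ge8$, and for $r\ge6$, $(r-2)r/2\ge2r-2$ because $r^2-6r+4\ge0$.

If $q\ge3$, by concavity of $\Phi$ (with these $u,\omega$) it suffices that $\Phi(2),\Phi(q)\ge0$. First,
$$\Phi(2)\ge(K-f)r-(q-2)(f+r-2)-4(r-1).$$
For $q=3$ this is $2r^2-7r+6-f(r+1)$. For $r=4$, $f\le2$ it equals $10-5f\ge0$; for $r\ge5$, $f\le2$ it is at least $2r^2-9r+4>0$. Raising $q$ by one adds $r(r-1)-(f+r-2)>0$. For $r=4$, $f=3$, which needs $q\ge4$, the value at $q=4$ is $6\cdot4-2\cdot5-12=2$.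

Second, $\Phi(q)\ge(K-f)(K+1)-(r-1)q^2$. For $r=4$, $q=3$, $f\le2$: at least $4\cdot7-27=1$. For $r=4$, $q\ge4$, $f\le3$: at least $(3q-6)(3q-2)-3q^2=6(q^2-4q+2)>0$. For $r\ge5$, $f\le2$: at least
$$(r-1)[(r-1)(q-1)^2-(q-1)-q^2]-2\ge4(3q^2-9q+5)-2>0 .$$

So $X_i=\{x_i\}$ with $x_i\ne c_i$ and $|N(x_i)\setminus Q_i|\le r-2$.

**Step 12.4: all $x_i$ are equal.** Suppose $x_i\ne x_j$. All vertices of $N(\{x_i,x_j\})$ in the parts other than $P_i,P_j$ lie in $(N(x_i)\setminus Q_i)\cup(N(x_j)\setminus Q_j)$, a set of size at most $2(r-2)$. By (P4) with $y=2$, such a part $P_l$ contains at least $(r-(q-2)w_l)/2$ of them.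

If $q\ge3$: summing, $(p-2)r-(q-2)\omega'\le4(r-2)$ with $p-2=K-f-1$ and $\omega'=\sum_{l\ne i,j}w_l\le f+r-3$. Consider
$$E=(K-f-1)r-(q-2)(f+r-3)-4(r-2).$$
For $q=3$, $E=2r^2-8r+11-f(r+1)$, which for $r=4$, $f\le2$ is $11-5f>0$, and for $r\ge5$, $f\le2$ is at least $2r^2-10r+9>0$. Raising $q$ by one adds $r(r-1)-(f+r-3)>0$. For $r=4$, $f=3$, $q=4$: $E=20-8-8=4>0$. So $E>0$ always, a contradiction.

If $q=2$: $p-2=r-f-2$, so $(r-f-2)\lceil r/2\rceil\le2(r-2)$. For $f=0$ this forces $r=4$, with equality. For $f=1$ we have $r\ge5$, and it forces $r=5$, with equality: for $r\ge6$, $(r-3)r/2>2(r-2)$ because $r^2-7r+8>0$. In case of equality, the vertices of $N(\{x_i,x_j\})$ in the other parts fill up the whole set $(N(x_i)\setminus Q_i)\cup(N(x_j)\setminus Q_j)$. So both $N(x_i)\setminus Q_i$ and $N(x_j)\setminus Q_j$ lie entirely in the parts other than $P_i,P_j$. Hence $N(x_j)\cap P_i=\emptyset$ and $N(x_i)\cap P_i\subseteq Q_i$. Then $c_i\ne x_j$, as $\emptyset\ne Q_i\subseteq N(c_i)\cap P_i$; and $c_i\ne x_i$. By (P1) some $v\in P_i$ misses $c_i$. Then $v\notin Q_i$,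 so $v$ misses $x_i$; and $v$ misses $x_j$. Thus $v$ misses three colors, but $q=2$: contradiction.

**Step 12.5: the common color.** Let $x$ be the common color and $N=|N(x)|$; $N\ge r$ by (P2). Each big part has $|N(x)\cap P_i|\ge|N(x)\cap Q_i|\ge N-(r-2)$. Each part of size $r$ has at least $(r-1)-\varepsilon=1$ vertex of $N(x)$ by (P4). So $N\ge s(N-r+2)+z$. With $N=r+\nu$, $\nu\ge0$, this says $r+\nu\ge s(\nu+2)+z\ge\nu+2s+z$, so $r\ge2s+z=s+k-f$. If $q=2$, then $k=r$, so $s\le f$; this is impossible for $f=0$, as $s\ge1$, and for $f=1$, as $s\ge r-2\ge2$. If $q\ge3$, then $k\ge2r-1$, so $s\le f-r+1\le0$, impossible. Contradiction.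

**Step 12.6: (X4), $r=4$, $q=2$, $\delta=1$, $f=1$.** Here $\varepsilon=2$, $k=4$, $m=6$, $p=3$, $|F|=3$, $\sum w_i=4$. As $s\ge r-2=2$, the part sizes are $(6,6,4)$, $(7,5,4)$ or $(6,5,5)$. Use (H2) with the standard choice. By (3), $G_0(\emptyset)=6-z$, $G_0(\{x\})\ge3$, and $G_0\ge0$ for $y=2$. So we need $|B|\le6-z$ and, for each $x\notin D$, at most 3 vertices of $B$ missing $x$.

Sizes $(7,5,4)$, $z=1$. The 7-part has $\sum\mu=14$ over six colors, hence a color $c_1$ with $\mu\le2$. The 5-part has at least $12-10=2$ colors with $\mu=1$; choose $c_2\ne c_1$ among them. Then $|B|\le3$.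

Sizes $(6,6,4)$, $z=1$. If a 6-part has a color with $\mu=1$, choose it; in the other 6-part the remaining 5 colors have $\sum\mu\le11$, so one has $\mu\le2$, and $|B|\le3$. Otherwise all $\mu=2$ in both, as $\sum\mu=12$. Choose any $c_1$ for the first. If both vertices missing $c_1$ miss a common second color $x$, choose for the second part $c_2\notin\{c_1,x\}$ such that not both vertices missing $c_2$ miss $x$. (For $c\ne x$, both doing so means that the two vertices of the second part missing $x$ both miss $c$; as $q=2$ there is at most one such $c$, so at most three of the six colors are excluded.) Otherwise take any $c_2\ne c_1$. Then $|B|=4\le5$, and no color outside $D$ is missed by all four vertices: in the first case it would have to be $x$, and in the second case the two vertices of the first part have no common missed color besides $c_1$.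

Sizes $(6,5,5)$, $z=0$. Each 5-part has at least 2 colors with $\mu=1$; choose distinct $c_2,c_3$ there, missed by $v_2,v_3$ respectively. Let $R$ be the set of the other four colors, and let $\mu$ refer to the 6-part: $\sum_R\mu\le12-2=10$ by (P1). If some $c\in R$ has $\mu=1$, take $c_1=c$; then $|B|=3$. Otherwise $\mu\ge2$ on $R$, and some $c\in R$ has $\mu=2$, since $4\cdot3>10$.

Taking such a $c$ as $c_1$ gives $|B|=4\le6$, so it fails only if all four vertices of $B$ miss some $x\notin D$. Then $v_2$ misses exactly $c_2,x$ and $v_3$ exactly $c_3,x$; so $x\in R$ is the common second color of $v_2,v_3$ and does not depend on $c$. If $v_2,v_3$ have no common second color in $R$, every $c\in R$ with $\mu(c)=2$ works.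

Otherwise let $x\in R$ be this color, and suppose that every $c\in R\setminus\{x\}$ with $\mu(c)=2$ fails, that is, both vertices of the 6-part missing $c$ miss exactly $c,x$. Let $\ell$ be the number of these $c$. The corresponding pairs of vertices are disjoint, so $\mu(x)\ge2\ell$; also $\mu(x)\ge2$. The other $3-\ell$ colors of $R\setminus\{x\}$ have $\mu\ge3$. So
$$10\ge\sum_R\mu\ge2\ell+3(3-\ell)+\max(2,2\ell).$$
The right side is $11,10,11,12$ for $\ell=0,1,2,3$, so $\ell=1$ and equality holds, giving $\mu(x)=2$. Now take $c_1=x$: $|B|=4$, and $v_2,v_3$ miss only colors of $D$, so each color outside $D$ is missed by at most 2 vertices of $B$.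

In all cases (H2) gives a contradiction. So C(k) holds for all $k\ge1$ and all $r\ge3$. This proves Theorem 2, hence Theorem 1. $\blacksquare$

## 13. Hypergraphs with $rk+r$ vertices: proof of Theorem 3

Given disjoint parts $P_1,\dots,P_k$, let $H$ have as edges all $r$-subsets not inside a part. A coloring is proper if and only if each class has at most $r-1$ vertices or lies in a part: a set of at least $r$ vertices meeting two parts contains an $r$-subset meeting two parts. Clearly $\chi(H)\le k$.

**Proof of (i).** Let $r\ge3$, $k=(r-1)\alpha\ge2$, $|P_1|=2r$ and $|P_i|=r$ for $i\ge2$; so $|V|=rk+r$. A class has at most $r$ vertices unless it lies in $P_1$, and all classes inside $P_1$ together have at most $2r$. So with $k-1$ colors at most $2r+(k-2)r=rk<|V|$ vertices can be colored, and $\chi(H)=k$.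

Let $C=A_1\sqcup\dots\sqcup A_r$ with $|A_i|=\alpha$, so $|C|=r\alpha$. Give the vertices of each part of size $r$ the lists $C\setminus A_1,\dots,C\setminus A_r$, and give each of these lists to two vertices of $P_1$. All lists have size $(r-1)\alpha=k$. Each color lies on exactly $r-1$ lists in every part of size $r$ and on $2r-2$ lists in $P_1$. So in an $L$-coloring a class of size at least $r$ lies in $P_1$ and has at most $2r-2$ vertices. If there are $x$ such classes, the number of vertices is at most
$$(r-1)(r\alpha-x)+\min\{2r,(2r-2)x\},\qquad(r-1)r\alpha=rk .$$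
This is $rk$ for $x=0$, $rk+r-1$ for $x=1$, and at most $rk+2r-2(r-1)=rk+2$ for $x\ge2$; always less than $rk+r$. So there is no $L$-coloring. $\square$

For $r=3$, $\alpha=1$ this is the nine-vertex example of Section 1.

**Proof of (ii).** Let $k=2$, $r\ge2$, $s_1=\lfloor r/2\rfloor$, $s_2=\lceil r/2\rceil$ and $|P_i|=3s_i$, so $|V|=3r$. As both parts are nonempty, $H$ has an edge, so $\chi(H)=2$. In $P_i$ give each of the lists $\{1,2\},\{1,3\},\{2,3\}$ to $s_i$ vertices. A class inside $P_i$ has at most $2s_i\le r+1$ vertices. Consider an $L$-coloring, and let $x$ be the number of classes of size at least $r$, each of which lies inside a part.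

If $x=0$, at most $3(r-1)$ vertices are colored. If $x=1$, at most $r+1+2(r-1)=3r-1$. If $x=2$ and the two classes are in different parts, at most $2s_1+2s_2+r-1=3r-1$. If $x=2$ and they are in the same part, the other part has at least $3\lfloor r/2\rfloor>r-1$ vertices for one class of at most $r-1$ vertices. If $x=3$, some part receives at most one class, covering at most $2s_i<3s_i$ of its vertices. All are impossible, so $\chi_l(H)>2$. $\blacksquare$
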